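\title{The class of compact spaces generated by retractions\\ is not stable under retractions}

\begin{abstract}
Let $\mathcal R$ be the smallest class of compact Hausdorff spaces that contains the metrizable ones and is closed under limits of continuous inverse sequences whose bonding maps are retractions. We show in ZFC that a retract of a member of $\mathcal R$ need not belong to $\mathcal R$. The counterexample has weight $\aleph_1$ and is obtained from metrizable compacta by two limit operations, one of length $\omega_1$ and one of length $\omega$. We also show that one limit operation does not suffice for a counterexample, and that counterexamples exist in every uncountable weight.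
\end{abstract}

\section{The question and the results}\label{sec:intro}

Unless stated otherwise, \emph{space} means compact Hausdorff space and \emph{map} means continuous map. A \emph{retraction} is a map $r\colon W\to Z$ that has a right inverse, that is, a map $s\colon Z\to W$ with $rs=\mathrm{id}_Z$. Then $s$ is an embedding and $sr$ is an idempotent self-map of $W$ with image $s(Z)$, so up to homeomorphism this is the familiar notion, in which $Z\subseteq W$ and $r\restriction Z=\mathrm{id}_Z$. A space $Y$ is a \emph{retract} of $X$ if there is a retraction of $X$ onto $Y$.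

Limit ordinals are nonzero by convention. An \emph{inverse sequence} $\{Z_\xi,r^\eta_\xi,\ \xi\le\eta<\delta\}$, indexed by a limit ordinal $\delta$, consists of spaces $Z_\xi$ and \emph{bonding maps} $r^\eta_\xi\colon Z_\eta\to Z_\xi$ with $r^\xi_\xi=\mathrm{id}$ and $r^\eta_\xi r^\zeta_\eta=r^\zeta_\xi$ for $\xi\le\eta\le\zeta<\delta$. It is \emph{continuous} if for every limit ordinal $\gamma<\delta$ the space $Z_\gamma$, with the maps $r^\gamma_\xi$ for $\xi<\gamma$, is the inverse limit of the part of the sequence below $\gamma$. We call an inverse sequence \emph{retractive} if it is continuous and all its bonding maps are retractions. A retractive sequence builds its limit from below: every stage sits inside the limit as a retract, the stages increase, and nothing new appears at a limit stage (Lemma~\ref{lem:idem} makes this precise).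

Let $\mathcal R$ be the smallest class of spaces that contains all metrizable spaces and is closed under limits of retractive sequences. All classes are understood to be closed under homeomorphism. By definition, $\mathcal R$ comes with an induction principle: \emph{a class that contains the metrizable spaces and is closed under limits of retractive sequences contains $\mathcal R$}. We write $\mathcal R_0$ for the class of metrizable spaces and $\mathcal R_1$ for the class of limits of retractive sequences of metrizable spaces. Constant sequences show $\mathcal R_0\subseteq\mathcal R_1$, and $\mathcal R_1\subseteq\mathcal R$. Put $I=[-1,1]$. The cube $I^{\omega_1}$ lies in $\mathcal R_1$, as the limit of the cubes $I^\delta$, $\delta<\omega_1$, under the coordinate projections. So does the ordinal interval $[0,\omega_1]$, as the limit of the intervals $[0,\delta]$ under the maps $\alpha\mapsto\min(\alpha,\delta)$; this is a special case of Lemma~\ref{lem:tower}. The following question is posed in \cite{Kubis}.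

\begin{quote}
\emph{If $X\in\mathcal R$ and $Y$ is a retract of $X$, must $Y$ belong to $\mathcal R$?}
\end{quote}

There are reasons to expect a positive answer. A retract of a metrizable space is metrizable. A nonempty clopen subset is the simplest kind of retract, and clopen subsets of members of $\mathcal R$ are in $\mathcal R$ (Lemma~\ref{lem:clopen}). For $X\in\mathcal R_1$, a closing-off argument shows that an idempotent self-map of $X$ is compatible with club many stages of the sequence, so that its image inherits a retractive sequence (Section~\ref{sec:first}). But closing off needs a sequence of uncountable length. Along a sequence of length $\omega$ the idempotent is compatible with the stages only approximately, and this is where the answer turns out to be negative. Recall that the \emph{weight} of a space is the least cardinality of a base.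

\begin{theorem}\label{thm:A}
There are a compact space $X$ of weight $\aleph_1$ and a retract $Y$ of $X$ such that $Y\notin\mathcal R$, while $X$ is the limit of an inverse sequence of length $\omega$, with retractions as bonding maps, of spaces from $\mathcal R_1$. In particular $X\in\mathcal R$, and $\mathcal R$ is not stable under retractions.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] The classes $\mathcal R_0$ and $\mathcal R_1$ are stable under retractions. So no counterexample lies in $\mathcal R_0\cup\mathcal R_1$ or has countable weight.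
\item[(2)] For every cardinal $\kappa\ge\aleph_1$ there are a space in $\mathcal R$ of weight $\kappa$ and a retract of it, also of weight $\kappa$, which is not in $\mathcal R$.
\end{enumerate}
\end{theorem}

All proofs are in ZFC. The obstruction behind Theorem~\ref{thm:A} is that the function $\operatorname{sgn}t$ has no continuous extension to $t=0$. Section~\ref{sec:tower} turns a constraint on a real variable into a space of weight at most $\aleph_1$, a \emph{tower}, which lies in $\mathcal R_1$ when the constraint can be met continuously; $Y$ is the tower of the constraint ``$y=\operatorname{sgn}t$ if $t\ne0$''. Relaxed constraints ``$y=\operatorname{sgn}t$ if $|t|>\varepsilon$'' can be met continuously, and Section~\ref{sec:X} assembles them into $X$. Section~\ref{sec:notin} proves $Y\notin\mathcal R$, and Section~\ref{sec:weights} treats larger weights.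

\section{Inverse limits, clubs and idempotents}\label{sec:prelim}

\subsection*{Inverse limits}
A \emph{thread} of an inverse sequence is a point $(p_\xi)_{\xi<\delta}\in\prod_\xi Z_\xi$ with $r^\eta_\xi(p_\eta)=p_\xi$ for $\xi\le\eta$. The threads form a closed subspace $\varprojlim Z_\xi$ of the product. A space $Z$ with maps $\pi_\xi\colon Z\to Z_\xi$ satisfying $\pi_\xi=r^\eta_\xi\pi_\eta$ \emph{is the limit} if the canonical map $z\mapsto(\pi_\xi(z))_\xi$ is a homeomorphism onto $\varprojlim Z_\xi$; by compactness it suffices that this map be a bijection. In that case the maps $\pi_\xi$ separate the points of $Z$, and a family of maps $g_\xi\colon W\to Z_\xi$ with $g_\xi=r^\eta_\xi g_\eta$ induces a unique map $g\colon W\to Z$ with $\pi_\xi g=g_\xi$. A thread given on a cofinal set of indices extends uniquely to all indices, so passing to a cofinal set of indices does not change the limit.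

Every limit ordinal $\delta$ has a closed cofinal subset $\{\delta_i:i<\kappa\}$, enumerated increasingly, where $\kappa$ is an infinite regular cardinal. For limit $j<\kappa$ the ordinal $\delta_j$ is a limit and $\{\delta_i:i<j\}$ is cofinal in it, so the restriction of a retractive sequence to this subset is retractive. We may therefore always assume that \emph{the length of a retractive sequence is an infinite regular cardinal $\kappa$}. A sequence of length $\omega$ is continuous, since there is no limit ordinal below $\omega$.

\subsection*{Ordinals}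
Ordinals carry the order topology. A \emph{club} is a closed unbounded subset of $\omega_1$. We use the following standard facts.
\begin{enumerate}
\item[(O1)] For $\beta<\omega_1$ the sets $[0,\beta]$ and $(\beta,\omega_1]$ are clopen in $[0,\omega_1]$, so a nonempty connected subset of $[0,\omega_1]$ is a point. The sets $(\beta,\omega_1]$ form a neighborhood base at $\omega_1$. The space $[0,\beta]$ is metrizable, while $[0,\omega_1]$ is not first countable at $\omega_1$, so its weight is uncountable.
\item[(O2)] A finite intersection of clubs is a club. If $A\subseteq\omega_1$ is uncountable, the limit ordinals $\delta$ with $\sup(A\cap\delta)=\delta$ form a club. If $g$ is any function from a subset of $\omega_1$ to $\omega_1$, the ordinals $\delta$ with $g(\alpha)<\delta$ for all $\alpha<\delta$ in the domain of $g$ form a club.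
\end{enumerate}
For a club $D$ put $D^*=D\cup\{\omega_1\}$. It is closed in $[0,\omega_1]$, and the increasing enumeration is a homeomorphism $[0,\omega_1]\to D^*$.

\begin{lemma}\label{lem:club}
Let $D$ be a club.
\begin{enumerate}
\item[(a)] If $f\colon D^*\to\mathbb R$ is continuous, there is $\alpha_0<\omega_1$ with $f(\alpha)=f(\omega_1)$ for all $\alpha\in D$, $\alpha\ge\alpha_0$.
\item[(b)] Let $\mu\colon D^*\to[0,\omega_1]$ be continuous with $\mu(\omega_1)=\omega_1$, and suppose that $N=\{\alpha\in D:\mu(\alpha)<\omega_1\}$ is uncountable. Then there is a club $D'\subseteq D$ with $\mu(\delta)=\delta$ for all $\delta\in D'$.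
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each $n\ge1$ choose $\beta_n<\omega_1$ with $|f-f(\omega_1)|<1/n$ on $D^*\cap(\beta_n,\omega_1]$, and put $\alpha_0=\sup_n\beta_n+1$.

(b) For $\beta<\omega_1$ the set $\mu^{-1}((\beta,\omega_1])$ is a neighborhood of $\omega_1$ in $D^*$, so there is $\varphi(\beta)<\omega_1$ with $\mu(\alpha)>\beta$ whenever $\alpha\in D$ and $\alpha>\varphi(\beta)$. Let $D'$ be the set of limit ordinals $\delta<\omega_1$ such that $\sup(N\cap\delta)=\delta$, $\mu(\alpha)<\delta$ for $\alpha\in N\cap\delta$, and $\varphi(\beta)<\delta$ for $\beta<\delta$. By (O2) it is a club, and $D'\subseteq D$ because $D$ is closed. Let $\delta\in D'$. For $\beta<\delta$ we have $\delta>\varphi(\beta)$, so $\mu(\delta)>\beta$; hence $\mu(\delta)\ge\delta$. The point $\delta$ lies in the closure of $N\cap\delta$, which $\mu$ maps into the closed set $[0,\delta]$; hence $\mu(\delta)\le\delta$.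
\end{proof}

The constant functions $0$ and $\omega_1$ show that both hypotheses in (b) are needed.

\subsection*{Idempotents}
To argue about an arbitrary retractive sequence with a given limit $Z$, it is convenient to see all stages inside $Z$. Unrelated right inverses of the bonding maps would give unrelated copies of the stages, so we choose them coherently; continuity of the sequence carries the choice through limit stages. Here $C(Z)$ is the space of real-valued maps on $Z$ with the supremum norm.

\begin{lemma}\label{lem:idem}
Let $Z$, with projections $\pi_\xi$, be the limit of a retractive sequence $\{Z_\xi,r^\eta_\xi,\ \xi\le\eta<\kappa\}$ of regular length $\kappa$. There are right inverses $s_\xi\colon Z_\xi\to Z$ of $\pi_\xi$ such that the maps $e_\xi=s_\xi\pi_\xi\colon Z\to Z$ and the closed sets $E_\xi=e_\xi(Z)=s_\xi(Z_\xi)\cong Z_\xi$ have the following properties.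
\begin{enumerate}
\item[(P1)] For $\xi\le\eta$ we have $\pi_\xi e_\eta=\pi_\xi$, $\ e_\xi e_\eta=e_\xi=e_\eta e_\xi$ and $E_\xi\subseteq E_\eta$. In particular $e_\xi$ is idempotent and $e_\eta$ fixes every point of $E_\xi$.
\item[(P2)] For $f\in C(Z)$ and $\varepsilon>0$ there is $\xi$ with $\|fe_\eta-f\|<\varepsilon$ for all $\eta\ge\xi$. Consequently: if $U\subseteq Z$ is clopen, then $e_\eta^{-1}(U)=U$ for all large $\eta$; the union $\bigcup_\xi E_\xi$ is dense in $Z$; and if $\kappa>\omega$, then for countably many $f_n\in C(Z)$ there is $\xi$ with $f_ne_\eta=f_n$ for all $n$ and all $\eta\ge\xi$.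
\item[(P3)] If $\gamma<\kappa$ is a limit ordinal and $z\ne z'$ are points of $E_\gamma$, then $e_\xi(z)\ne e_\xi(z')$ for all sufficiently large $\xi<\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a right inverse $s^{\eta+1}_\eta$ of each $r^{\eta+1}_\eta$. By recursion on $\eta$ we define right inverses $s^\eta_\xi$ of $r^\eta_\xi$, for all $\xi\le\eta$, such that
\begin{equation}\label{eq:coherent}
s^\eta_\xi=s^\eta_\zeta s^\zeta_\xi\qquad(\xi\le\zeta\le\eta).
\end{equation}
Put $s^\eta_\eta=\mathrm{id}$. At a successor put $s^{\eta+1}_\xi=s^{\eta+1}_\eta s^\eta_\xi$ for $\xi\le\eta$. Then $r^{\eta+1}_\xi s^{\eta+1}_\xi=r^\eta_\xi\,r^{\eta+1}_\eta s^{\eta+1}_\eta\,s^\eta_\xi=\mathrm{id}$, and $s^{\eta+1}_\zeta s^\zeta_\xi=s^{\eta+1}_\eta s^\eta_\zeta s^\zeta_\xi=s^{\eta+1}_\xi$ for $\xi\le\zeta\le\eta$. Let $\eta$ be a limit and $\xi<\eta$. For $\xi\le\zeta\le\zeta'<\eta$ we have $r^{\zeta'}_\zeta s^{\zeta'}_\xi=r^{\zeta'}_\zeta s^{\zeta'}_\zeta s^\zeta_\xi=s^\zeta_\xi$, so the maps $s^\zeta_\xi$, $\xi\le\zeta<\eta$, induce a map $s^\eta_\xi$ into the limit $Z_\eta$ with $r^\eta_\zeta s^\eta_\xi=s^\zeta_\xi$.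 For $\zeta=\xi$ this says that $s^\eta_\xi$ is a right inverse of $r^\eta_\xi$, and \eqref{eq:coherent} holds because both sides become $s^{\zeta'}_\xi$ after composing with $r^\eta_{\zeta'}$, for $\zeta\le\zeta'<\eta$. The limit step applied with $Z$ and $\pi_\zeta$ in place of $Z_\eta$ and $r^\eta_\zeta$ gives right inverses $s_\xi$ of $\pi_\xi$ with $s_\xi=s_\eta s^\eta_\xi$ for $\xi\le\eta$.

(P1) Let $\xi\le\eta$. Then $\pi_\xi e_\eta=r^\eta_\xi\pi_\eta s_\eta\pi_\eta=r^\eta_\xi\pi_\eta=\pi_\xi$, and so $e_\xi e_\eta=e_\xi$. Also $e_\eta s_\xi=s_\eta\pi_\eta s_\eta s^\eta_\xi=s_\eta s^\eta_\xi=s_\xi$, which gives $e_\eta e_\xi=e_\xi$ and $E_\xi\subseteq E_\eta$.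

(P2) The functions $g\pi_\xi$, with $\xi<\kappa$ and $g\in C(Z_\xi)$, form a subalgebra of $C(Z)$ that contains the constants and separates points. By the Stone--Weierstrass theorem, $\|f-g\pi_\xi\|<\varepsilon/2$ for some $\xi$ and $g$. For $\eta\ge\xi$ we have $g\pi_\xi e_\eta=g\pi_\xi$, so $\|fe_\eta-f\|\le\|(f-g\pi_\xi)e_\eta\|+\|g\pi_\xi-f\|<\varepsilon$. For clopen $U$ apply this to the indicator function of $U$ with $\varepsilon=1$. If $f$ vanishes on $\bigcup_\xi E_\xi$, then $fe_\eta=0$ for all $\eta$, so $f=0$; by Urysohn's lemma the union is dense. If $\kappa>\omega$, take the supremum of the countably many indices obtained for the pairs $f_n$, $\varepsilon=1/m$; it is below $\kappa$ by regularity.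

(P3) Write $z=s_\gamma(p)$, $z'=s_\gamma(p')$ with $p\ne p'$. For $\xi<\gamma$ we have $\pi_\xi s_\gamma=r^\gamma_\xi\pi_\gamma s_\gamma=r^\gamma_\xi$, so $e_\xi(z)=s_\xi r^\gamma_\xi(p)$ and $e_\xi(z')=s_\xi r^\gamma_\xi(p')$. By continuity of the sequence, $r^\gamma_\xi(p)\ne r^\gamma_\xi(p')$ for some $\xi<\gamma$, and $s_\xi$ is injective, so $e_\xi(z)\ne e_\xi(z')$. For $\xi'\ge\xi$ the identity $e_\xi=e_\xi e_{\xi'}$ gives $e_{\xi'}(z)\ne e_{\xi'}(z')$.
\end{proof}

\section{Retracts of spaces in $\mathcal R_1$}\label{sec:first}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]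
A retract embeds into the space, so retracts of metrizable spaces are metrizable; and spaces of countable weight are metrizable. Let $X\in\mathcal R_1$ be the limit of a retractive sequence of metrizable spaces $X_\xi$ of regular length $\kappa$, with the notation of Lemma~\ref{lem:idem}. We first show that $X$ is metrizable unless $\kappa=\omega_1$; since $\mathcal R_0\subseteq\mathcal R_1$, this settles those cases.

If $\kappa=\omega$, then $X$ embeds into a countable product of metrizable spaces. Let $\kappa>\omega_1$ and suppose that the increasing sequence $(E_\xi)$ is not eventually constant. Since $\kappa$ is regular, we can choose an increasing sequence $(\xi_i)_{i<\omega_1}$ with $E_{\xi_i}\subsetneq E_{\xi_{i+1}}$, and $\gamma=\sup_i\xi_i<\kappa$. Fix a countable base of $E_\gamma\cong X_\gamma$. Pick $x_i\in E_{\xi_{i+1}}\setminus E_{\xi_i}$ and a basic set $B_i\ni x_i$ disjoint from the closed set $E_{\xi_i}$. For $i<j$ we have $x_i\in E_{\xi_j}$, so $x_i\in B_i\setminus B_j$. Thus the uncountably many sets $B_i$ are pairwise distinct, which is impossible. So $(E_\xi)$ is eventually constant,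 and by the density in (P2) its final value is $X$.

Now let $\kappa=\omega_1$, and let $f\colon X\to X$ be idempotent with image $Y'$. The natural candidates for the stages of $Y'$ are the sets $\pi_\xi(Y')$, and the natural candidate for a right inverse of $\pi_\xi\restriction Y'$ is $fs_\xi$. It works when $\pi_\xi fe_\xi=\pi_\xi f$, and we show that this holds on a club. Fix $\xi$ and a countable family $\{g_n\}\subseteq C(X_\xi)$ that separates points; it exists because $X_\xi$ is metrizable. By (P2), applied to the functions $g_n\pi_\xi f$, there is $\eta(\xi)<\omega_1$ with $\pi_\xi fe_\eta=\pi_\xi f$ for all $\eta\ge\eta(\xi)$. Let $D$ be the club of limit ordinals $\gamma$ with $\eta(\xi)<\gamma$ for all $\xi<\gamma$. For $\gamma\in D$ and $\xi<\gamma$ we get $r^\gamma_\xi\,\pi_\gamma fe_\gamma=r^\gamma_\xi\,\pi_\gamma f$. The maps $r^\gamma_\xi$, $\xi<\gamma$, separate the points of $X_\gamma$, so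
\begin{equation}\label{eq:commute}
\pi_\gamma fe_\gamma=\pi_\gamma f\qquad(\gamma\in D).
\end{equation}

For $\xi\in D$ put $Y'_\xi=\pi_\xi(Y')$, a metrizable space, and restrict the bonding maps. Put also $Y'_{\omega_1}=Y'$ and $\pi_{\omega_1}=\mathrm{id}$. Let $\gamma$ be a limit point of $D$ in $[0,\omega_1]$. The canonical map $Y'_\gamma\to\varprojlim_{\xi\in D\cap\gamma}Y'_\xi$ is injective, being a restriction of the corresponding map for the original sequence. It is onto: given a thread $(p_\xi)$, the compact sets $Y'\cap\pi_\xi^{-1}(p_\xi)$ are nonempty and decrease with $\xi$, and for a point $y$ of their intersection $\pi_\gamma(y)$ is mapped to the thread. So the sequence $(Y'_\xi)_{\xi\in D}$ is continuous with limit $Y'$. For $\xi<\eta$ in $D$, the map $p\mapsto\pi_\eta fs_\xi(p)$ sends $Y'_\xi$ to $Y'_\eta$, and for $p=\pi_\xi(y)$ with $y\in Y'$, \eqref{eq:commute} gives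
\[
r^\eta_\xi\pi_\eta fs_\xi(p)=\pi_\xi fe_\xi(y)=\pi_\xi f(y)=\pi_\xi(y)=p .
\]
So the bonding maps are retractions and $Y'\in\mathcal R_1$.
\end{proof}

The identity \eqref{eq:commute} used both that the stages are metrizable and that the length is uncountable. For a sequence of length $\omega$, (P2) yields only $\|g\pi_nfe_m-g\pi_nf\|\to0$ as $m\to\infty$, for one function $g$ at a time.

\section{Towers and the space $Y$}\label{sec:tower}

All our examples come from one construction. A \emph{relation} is a pair $(L,K)$ with $L$ a metrizable space and $K\subseteq L\times I$ closed; we read $(\ell,y)\in K$ as ``the value $y$ is allowed for the parameter $\ell$''. A \emph{selection} of $K$ is a map $h\colon L\to I$ with $(\ell,h(\ell))\in K$ for all $\ell$. A \emph{morphism} $\varphi\colon(L,K)\to(L',K')$ is a map $\varphi\colon L\to L'$ such that $(\varphi(\ell),y)\in K'$ whenever $(\ell,y)\in K$. For $\delta\le\omega_1$ the \emph{tower of height $\delta$} is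
\begin{multline*}
T_\delta(K)=\bigl\{(\ell,\alpha,x)\in L\times[0,\delta]\times I^\delta:\\ x_\xi=0\text{ for }\xi<\alpha,\quad(\ell,x_\xi)\in K\text{ for }\alpha\le\xi<\delta\bigr\},
\end{multline*}
and $T(K)=T_{\omega_1}(K)$. The ordinal $\alpha$ says from which coordinate on the constraint is in force. The top slice $\alpha=\delta$ is a copy of $L$ and does not see $K$ at all, but it is approached by slices that do. For $\delta\le\eta\le\omega_1$ put
\[
\rho^\eta_\delta(\ell,\alpha,x)=(\ell,\min(\alpha,\delta),x\restriction\delta).
\]

\begin{lemma}\label{lem:tower}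
Let $(L,K)$ be a relation.
\begin{enumerate}
\item[(a)] $T_\delta(K)$ is compact; it is metrizable for $\delta<\omega_1$, and $T(K)$ has weight at most $\aleph_1$.
\item[(b)] $\{T_\delta(K),\rho^\eta_\delta,\ \delta\le\eta<\omega_1\}$ is a continuous inverse sequence with limit $T(K)$.
\item[(c)] If $K$ has a selection, this sequence is retractive, and so $T(K)\in\mathcal R_1$.
\item[(d)] A morphism $\varphi\colon(L,K)\to(L',K')$ induces a map $T(\varphi)\colon T(K)\to T(K')$, $(\ell,\alpha,x)\mapsto(\varphi(\ell),\alpha,x)$. If a morphism $\psi\colon(L',K')\to(L,K)$ satisfies $\varphi\psi=\mathrm{id}$, then $T(\varphi)$ is a retraction with right inverse $T(\psi)$.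
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The condition at a coordinate $\xi<\delta$ defines the union of the closed sets $\{\alpha>\xi,\ x_\xi=0\}$ and $\{\alpha\le\xi,\ (\ell,x_\xi)\in K\}$, by (O1). So $T_\delta(K)$ is closed in $L\times[0,\delta]\times I^\delta$, which is metrizable for countable $\delta$ and has weight $\aleph_1$ at most for $\delta=\omega_1$.

(b) For $\xi<\delta$ we have $\xi<\alpha$ if and only if $\xi<\min(\alpha,\delta)$. So the condition at $\xi$ for $(\ell,\alpha,x)$ is the same as the condition at $\xi$ for $\rho^\eta_\delta(\ell,\alpha,x)$, and $\rho^\eta_\delta$ maps $T_\eta(K)$ into $T_\delta(K)$. The maps $\rho^\eta_\delta$ are continuous and compose correctly, since $\min(\min(\alpha,\eta),\delta)=\min(\alpha,\delta)$. Let $\gamma\le\omega_1$ be a limit ordinal. The canonical map $T_\gamma(K)\to\varprojlim_{\delta<\gamma}T_\delta(K)$ is injective, because $\alpha=\sup_{\delta<\gamma}\min(\alpha,\delta)$ for $\alpha\le\gamma$. Let $(\ell,\alpha_\delta,x^\delta)_{\delta<\gamma}$ be a thread, so $\alpha_\delta=\min(\alpha_\eta,\delta)$ for $\delta\le\eta$. If $\alpha_\delta=\delta$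 for all $\delta$, put $\alpha=\gamma$. If $\alpha_{\delta_0}<\delta_0$ for some $\delta_0$, then $\alpha_\eta=\alpha_{\delta_0}$ for all $\eta\ge\delta_0$, and we put $\alpha=\alpha_{\delta_0}$. In both cases $\alpha_\delta=\min(\alpha,\delta)$ for all $\delta<\gamma$. Let $x=\bigcup_\delta x^\delta$. The condition at $\xi<\gamma$ for $(\ell,\alpha,x)$ is the condition at $\xi$ for the term of the thread with index $\xi+1$. So $(\ell,\alpha,x)\in T_\gamma(K)$, and it is mapped to the thread.

(c) Let $h$ be a selection and $\delta\le\eta$. Send $(\ell,\alpha,x)\in T_\delta(K)$ to $(\ell,\alpha,x')$, where $x'$ extends $x$ by the constant value $h(\ell)$ on $[\delta,\eta)$. Since $\alpha\le\delta$, the new coordinates must satisfy $(\ell,x'_\xi)\in K$, which they do, and $\min(\alpha,\delta)=\alpha$. So this is a right inverse of $\rho^\eta_\delta$.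

(d) The conditions defining $T(K)$ imply those defining $T(K')$ for the image point, and $T(\varphi)T(\psi)=T(\varphi\psi)=\mathrm{id}$.
\end{proof}

For $K=L\times\{0\}$ the tower $T_\delta(K)$ is $L\times[0,\delta]$. So $L\times[0,\omega_1]\in\mathcal R_1$ for every metrizable $L$.

By (c), a tower outside $\mathcal R$ needs a relation without a selection. We take the \emph{sign relation}
\[
S=\{(t,y)\in I\times I:|t|\,y=t\},
\]
which is closed, allows only $y=\operatorname{sgn}t$ for $t\ne0$, and allows every $y\in I$ for $t=0$. Put $Y=T(S)$. Let $\tau\colon Y\to I$ and $\lambda\colon Y\to[0,\omega_1]$ be the coordinate maps $(t,\alpha,x)\mapsto t$ and $(t,\alpha,x)\mapsto\alpha$; we call $\lambda(z)$ the \emph{level} of $z$. Put $I^-=[-1,0]$ and $I^+=[0,1]$. For a sign $\sigma\in\{-,+\}$ define $w^\sigma\colon I^\sigma\times[0,\omega_1]\to Y$ by $w^\sigma(t,\alpha)=(t,\alpha,x)$, where $x_\xi=0$ for $\xi<\alpha$ and $x_\xi=\sigma1$ for $\xi\ge\alpha$. The value lies in $Y$ because $|t|\cdot\sigma1=t$ on $I^\sigma$. Each $x_\xi$ is a continuous function of $\alpha$ by (O1), so $w^\sigma$ is an embedding.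 Thus $Y$ contains a copy of $[0,\omega_1]$ and has weight exactly $\aleph_1$. Write
\[
a_\alpha=w^-(0,\alpha),\qquad b_\alpha=w^+(0,\alpha),\qquad v(t)=(t,\omega_1,0)\ \ (t\in I),\qquad u=v(0).
\]
Two facts, read off from the definition, describe $Y$ (see Figure~\ref{fig:Y}).
\begin{enumerate}
\item[(Y1)] If $z\in Y$ satisfies $\tau(z)\ne0$ or $\lambda(z)=\omega_1$, then $z=w^\sigma(\tau(z),\lambda(z))$ for each sign $\sigma$ with $\tau(z)\in I^\sigma$. If $\lambda(z)=\omega_1$, then $z=v(\tau(z))$.
\item[(Y2)] $a_\alpha\ne b_\alpha$ for $\alpha<\omega_1$, and $a_{\omega_1}=b_{\omega_1}=u$.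
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (-3,3.3)--(3,3.3);
\fill (0,3.3) circle (2pt) node[above] {$u$};
\node[right] at (3.2,3.3) {$\lambda=\omega_1$};
\node at (-1.5,2.6) {$\vdots$}; \node at (1.5,2.6) {$\vdots$};
\filldraw[fill=gray!25,draw=gray] (0,0)--(0.5,0.8)--(0,1.6)--(-0.5,0.8)--cycle;
\draw[thick] (-3,0)--(0,0); \draw[thick] (0,1.6)--(3,1.6);
\fill (0,0) circle (2pt) node[below] {$a_\alpha$};
\fill (0,1.6) circle (2pt) node[above] {$b_\alpha$};
\node[right] at (3.2,0.8) {$\lambda=\alpha<\omega_1$};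
\node[below] at (-3,0) {$t=-1$}; \node[below] at (3,1.6) {$t=1$};
\end{tikzpicture}
\caption{Two slices of $Y$, schematically, with the coordinate $t$ horizontal. At a level $\alpha<\omega_1$, an arc over $t\in[-1,0]$ and an arc over $t\in[0,1]$ are attached at two opposite corners $a_\alpha$, $b_\alpha$ of a cube $I^{[\alpha,\omega_1)}$ (shaded) that lies over $t=0$. At level $\omega_1$ the slice is a single arc, and $a_\alpha,b_\alpha\to u$ as $\alpha\to\omega_1$.}
\label{fig:Y}
\end{figure}

\begin{example}\label{ex:small}
The obstruction is visible at the first limit ordinal: \emph{the map $\rho^{\omega+1}_\omega\colon T_{\omega+1}(S)\to T_\omega(S)$ has no right inverse.} Suppose that $s$ is one, and let $g(t)$ be the $\omega$-th coordinate of $s(t,\omega,0)$; this is a continuous function on $I$. Fix $t\ne0$. For $n<\omega$ let $z_n=(t,n,x)\in T_\omega(S)$, where $x_k=0$ for $k<n$ and $x_k=\operatorname{sgn}t$ for $k\ge n$. A preimage of $z_n$ has level $n$, so its $\omega$-th coordinate is forced to be $\operatorname{sgn}t$. Since $z_n\to(t,\omega,0)$, we get $g(t)=\operatorname{sgn}t$ for all $t\ne0$,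 which contradicts continuity at $0$. The same argument applies to $\rho^\eta_\delta$ for every limit ordinal $\delta<\eta\le\omega_1$.

At a successor $\delta=\beta+1\le\eta$, on the other hand, $\rho^\eta_\delta$ has a right inverse. On the clopen set of points $(t,\alpha,x)$ with $\alpha\le\beta$, extend $x$ by the constant value $x_\beta$, which is allowed for $t$; on the clopen set $\alpha=\delta$, send $(t,\delta,0)$ to $(t,\eta,0)$. Hence $Y$ is the limit of the metrizable spaces $T_{\beta+1}(S)$, $\beta<\omega_1$, with retractions as bonding maps. This sequence is not continuous, and any proof of $Y\notin\mathcal R$ has to use continuity. For $\eta=\omega_1$ the resulting idempotent of $Y$ pushes all levels $\alpha>\beta$ onto the top arc; this behavior is what Step~3 in Section~\ref{sec:notin} excludes.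
\end{example}

\section{A space $X\in\mathcal R$ that retracts onto $Y$}\label{sec:X}

For $k<\omega$ let $\varepsilon_k=2^{-k}$ and
\[
\theta_k(t)=\operatorname{sgn}(t)\max(|t|-\varepsilon_k,0)=\max(t-\varepsilon_k,0)+\min(t+\varepsilon_k,0)\qquad(t\in I).
\]
The map $\theta_k$ moves $t$ toward $0$ by at most $\varepsilon_k$; it vanishes exactly on $[-\varepsilon_k,\varepsilon_k]$ and preserves signs elsewhere. Put
\[
S_k=\{(t,y)\in I\times I:(\theta_k(t),y)\in S\}.
\]
This closed set allows only $y=\operatorname{sgn}t$ for $|t|>\varepsilon_k$ and allows every $y$ for $|t|\le\varepsilon_k$. With $\chi(y)=\max(-1,\min(1,y))$ for $y\in\mathbb R$, the map $t\mapsto\chi(t/\varepsilon_k)$ is a selection of $S_k$, so $T(S_k)\in\mathcal R_1$. The relations $S_k$ decrease to $S$, so the towers $T(S_k)$ decrease to $Y$. Moreover $\theta_k$ is a morphism $(I,S_k)\to(I,S)$, so $T(\theta_k)\colon T(S_k)\to Y$ is nearly a retraction onto the subspace $Y$: on $Y$ it changes only the coordinate $t$, and by at most $\varepsilon_k$. To turn these approximate retractions into one exact retraction, we let the parameter be a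 whole history $\ell_0,\ell_1,\dots$ of approximations to $t$, where $\ell_k$ is subject to the constraint $S_k$.

Four demands determine which histories to admit. The step $\ell_{k+1}=\theta_k(\ell_k)$ must be admitted, to give right inverses of the maps that forget the last entry. The step $\ell_{k+1}=\ell_k$ must be admitted, to embed $Y$ by constant histories. The steps must be summable, so that the history converges. And all entries must have the same sign, or else two constraints $S_j$, $S_k$ could contradict each other. All four are met by requiring that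
\begin{equation}\label{eq:step}
\ell_{k+1}\text{ lies in the closed segment with ends }\theta_k(\ell_k)\text{ and }\ell_k .
\end{equation}
This is the closed condition $(\ell_{k+1}-\theta_k(\ell_k))(\ell_{k+1}-\ell_k)\le0$. Let $P_n\subseteq I^{n+1}$ be the set of $(\ell_0,\dots,\ell_n)$ satisfying \eqref{eq:step} for $k<n$, and let $P_\infty\subseteq I^\omega$ be the set of $(\ell_k)_{k<\omega}$ satisfying \eqref{eq:step} for all $k$. These are metrizable spaces. Since $\theta_k(\ell_k)$ lies between $0$ and $\ell_k$, so does $\ell_{k+1}$. Therefore:
\begin{enumerate}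
\item[(H1)] $|\ell_k|$ is non-increasing in $k$, and all nonzero $\ell_k$ have the sign of $\ell_0$;
\item[(H2)] $|\ell_{k+1}-\ell_k|\le\varepsilon_k$.
\end{enumerate}
Let $K_n\subseteq P_n\times I$ and $K_\infty\subseteq P_\infty\times I$ be the closed sets of pairs $(\ell,y)$ with $(\ell_k,y)\in S_k$ for every index $k$; that is, $y=\operatorname{sgn}\ell_k$ whenever $|\ell_k|>\varepsilon_k$. Put $X_n=T(K_n)$ and $X=T(K_\infty)$.

\begin{proposition}\label{prop:X}
Each $X_n$ is the limit of the retractive sequence $(T_\delta(K_n))_{\delta<\omega_1}$, so $X_n\in\mathcal R_1$. The space $X$ is the limit of the spaces $X_n$, $n<\omega$, with retractions as bonding maps, so $X\in\mathcal R$. The space $Y$ is a retract of $X$, and $X$ has weight $\aleph_1$.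
\end{proposition}

\begin{proof}
\emph{A selection of $K_n$.} Let $h_n(\ell)=\chi\bigl(\sum_{k\le n}\ell_k/\varepsilon_k\bigr)$, a map $P_n\to I$. Suppose $|\ell_j|>\varepsilon_j$. By (H1) all nonzero terms of the sum have the sign of $\ell_j$, so the sum has that sign and absolute value at least $|\ell_j|/\varepsilon_j>1$. Hence $h_n(\ell)=\operatorname{sgn}\ell_j$, and $h_n$ is a selection. Lemma~\ref{lem:tower}(c) gives the first claim.

\emph{The bonding maps.} The map $p_n\colon P_{n+1}\to P_n$ that forgets $\ell_{n+1}$ is a morphism $K_{n+1}\to K_n$, since it only drops a constraint. Let $j_n(\ell_0,\dots,\ell_n)=(\ell_0,\dots,\ell_n,\theta_n(\ell_n))\in P_{n+1}$, so that $p_nj_n=\mathrm{id}$. Let $(\ell,y)\in K_n$. The only new constraint on $(j_n(\ell),y)$ arises when $|\theta_n(\ell_n)|>\varepsilon_{n+1}$. Then $\theta_n(\ell_n)\ne0$, so $|\ell_n|>\varepsilon_n$ and $y=\operatorname{sgn}\ell_n=\operatorname{sgn}\theta_n(\ell_n)$, as required. So $j_n$ is a morphism $K_n\to K_{n+1}$, and $T(p_n)\colon X_{n+1}\to X_n$ is a retraction by Lemma~\ref{lem:tower}(d). Compositions of retractions are retractions,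 so the spaces $X_n$ form a retractive sequence of length $\omega$.

\emph{The limit.} The truncations $P_\infty\to P_n$ are morphisms $K_\infty\to K_n$ and induce compatible maps $X\to X_n$, which together separate points. The terms of a thread share the same $\alpha$ and $x$, and their parameters are the truncations of one sequence $\ell\in P_\infty$. For $\xi\ge\alpha$ each constraint $(\ell_k,x_\xi)\in S_k$ holds because it holds in $X_k$. So $(\ell,\alpha,x)\in X$, and $X=\varprojlim X_n$.

\emph{The retraction.} By (H2) the limit $\ell_\infty=\lim_k\ell_k$ exists for $\ell\in P_\infty$ and $|\ell_\infty-\ell_k|\le2\varepsilon_k$. So $\varphi(\ell)=\ell_\infty$ is a uniform limit of coordinate maps, hence a map $P_\infty\to I$. Let $(\ell,y)\in K_\infty$ with $\ell_\infty\ne0$. By (H1), $|\ell_k|\ge|\ell_\infty|$ and $\operatorname{sgn}\ell_k=\operatorname{sgn}\ell_\infty$ for all $k$. For $k$ with $\varepsilon_k<|\ell_\infty|$ we get $y=\operatorname{sgn}\ell_k=\operatorname{sgn}\ell_\infty$. So $\varphi$ is a morphism $K_\infty\to S$. The map $\psi(t)=(t,t,t,\dots)$ takes values in $P_\infty$, and it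 is a morphism $S\to K_\infty$ because $S\subseteq S_k$ for all $k$. Since $\varphi\psi=\mathrm{id}$, Lemma~\ref{lem:tower}(d) shows that $T(\varphi)\colon X\to Y$ is a retraction. The weight of $X$ is at most $\aleph_1$ by Lemma~\ref{lem:tower}(a), and at least $\aleph_1$ because $Y$ embeds into $X$.
\end{proof}

The relation $K_\infty$ has no selection $h$, since $h\psi$ would be a selection of $S$. So the step from the $X_n$ to $X$ cannot be replaced by Lemma~\ref{lem:tower}(c).

\section{The space $Y$ is not in $\mathcal R$}\label{sec:notin}

Example~\ref{ex:small} rules out one sequence; we have to rule out all of them, and all iterated constructions. We use the induction principle: we look for a property of $Y$ that no metrizable space has and that passes from the limit of a retractive sequence to one of its stages. By Lemma~\ref{lem:idem} a stage of a sequence with limit $Y$ is a closed subset of $Y$, and it need not keep all levels or all values of $t$. So the property should concern closed subsets of $Y$ and tolerate both losses.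

\begin{definition}
A closed set $Z\subseteq Y$ is \emph{winged} if there are $c\in(0,1]$ and a club $D$ such that $Z$ contains the two \emph{wings} $w^-([-c,0]\times D^*)$ and $w^+([0,c]\times D^*)$.
\end{definition}

The space $Y$ is winged. A winged set contains $w^-(\{-c\}\times D^*)\cong[0,\omega_1]$, so it is not metrizable. If $Z$ is closed, the sets $(w^\sigma)^{-1}(Z)$ are closed, and this gives a criterion:
\begin{enumerate}
\item[(W)] a closed set $Z\subseteq Y$ is winged as soon as $w^\sigma(t,\delta)\in Z$ for all $\delta\in D$, both signs $\sigma$, and all $t\in I^\sigma$ with $0<|t|\le c$.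
\end{enumerate}

\begin{proposition}\label{prop:main}
Let a winged set $Z\subseteq Y$ be homeomorphic to the limit of a retractive sequence $(Z_\xi)$. Then some $Z_\xi$ is homeomorphic to a winged set.
\end{proposition}

\begin{proof}
We may assume that the length is a regular cardinal $\kappa$. Take $e_\xi$ and $E_\xi\cong Z_\xi$ from Lemma~\ref{lem:idem}; the sets $E_\xi\subseteq Z$ are closed in $Y$, and we show that one of them is winged. Let $c$ and $D$ witness that $Z$ is winged, and put $J^-=[-c,0]$, $J^+=[0,c]$. For $\alpha<\omega_1$ the set $U_\alpha=\{z\in Z:\lambda(z)\le\alpha\}$ is clopen in $Z$.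

Each idempotent acts on the levels of each wing. For $\xi<\kappa$, a sign $\sigma$ and $\alpha\in D^*$, the set $\lambda e_\xi w^\sigma(J^\sigma\times\{\alpha\})$ is a connected subset of $[0,\omega_1]$, hence a single point $\mu^\sigma_\xi(\alpha)$. Since $\mu^\sigma_\xi(\alpha)=\lambda e_\xi w^\sigma(0,\alpha)$, the function $\mu^\sigma_\xi\colon D^*\to[0,\omega_1]$ is continuous. As $w^\sigma(0,\alpha)$ has level $\alpha$, we have for $\alpha\in D^*$ and $\gamma<\omega_1$:
\begin{equation}\label{eq:level}
\text{if }e_\xi^{-1}(U_\gamma)=U_\gamma,\text{ then }\ \alpha\le\gamma\iff\mu^\sigma_\xi(\alpha)\le\gamma .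
\end{equation}

By (Y1), most points of $Y$ are determined by $\tau$ and $\lambda$, so we want an idempotent that respects both. Now $\tau$ is one real function, while $\lambda$ is described by the $\aleph_1$ clopen sets $U_\alpha$. If $\kappa\ne\omega_1$, one idempotent preserves uncountably many $U_\alpha$, but for $\kappa=\omega$ it preserves $\tau$ only approximately. If $\kappa=\omega_1$, the function $\tau$ is preserved exactly, but the sets $U_\alpha$ are not controlled simultaneously.

\medskip
\noindent\textbf{Case 1: $\kappa\ne\omega_1$.} By (P2) there is $\xi_0$ with $|\tau e_\xi-\tau|<c/2$ on $Z$ for $\xi\ge\xi_0$, and for each $\alpha<\omega_1$ there is $\xi(\alpha)\ge\xi_0$ with $e_\eta^{-1}(U_\alpha)=U_\alpha$ for all $\eta\ge\xi(\alpha)$. If $\kappa=\omega$, some $\xi$ equals $\xi(\alpha)$ for uncountably many $\alpha$. If $\kappa>\omega_1$, let $\xi=\sup_\alpha\xi(\alpha)<\kappa$. In both cases we have $\xi\ge\xi_0$ and an uncountable $\Gamma\subseteq\omega_1$ such that $e=e_\xi$ satisfies $e^{-1}(U_\gamma)=U_\gamma$ for $\gamma\in\Gamma$. Write $\mu^\sigma=\mu^\sigma_\xi$.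

By \eqref{eq:level}, $\mu^\sigma(\omega_1)>\gamma$ for all $\gamma\in\Gamma$, so $\mu^\sigma(\omega_1)=\omega_1$. For $\alpha\in D$ pick $\gamma\in\Gamma$ with $\gamma\ge\alpha$; then $\mu^\sigma(\alpha)\le\gamma<\omega_1$. Lemma~\ref{lem:club}(b), applied to both signs, gives a club $D'\subseteq D$ with $\mu^-(\delta)=\mu^+(\delta)=\delta$ for $\delta\in D'$.

So $e$ maps the two arcs $w^\sigma(J^\sigma\times\{\delta\})$ into level $\delta$. It remains to see that their images cover all small nonzero values of $\tau$. The outer ends move little, but $e$ may move the inner ends $a_\delta$ and $b_\delta$ apart and leave a gap around $t=0$ that is fixed once and for all. The junction of the wings at $u$ prevents this. The functions $\alpha\mapsto\tau e(a_\alpha)$ and $\alpha\mapsto\tau e(b_\alpha)$ are continuous on $D^*$, and by (Y2) both take the value $m=\tau e(u)$ at $\omega_1$. By Lemma~\ref{lem:club}(a) there is $\alpha_0<\omega_1$ such that both equal $m$ for all $\alpha\in D$ with $\alpha\ge\alpha_0$.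

Let $\delta\in D'$, $\delta\ge\alpha_0$. The set $\tau ew^-(J^-\times\{\delta\})$ is an interval containing $m$ and the number $\tau ew^-(-c,\delta)<-c/2$. The set $\tau ew^+(J^+\times\{\delta\})$ is an interval containing $m$ and the number $\tau ew^+(c,\delta)>c/2$. Their union is an interval and contains $[-c/2,c/2]$. Hence for each $t$ with $0<|t|\le c/2$ there is $z\in E_\xi$ with $\tau(z)=t$ and $\lambda(z)=\delta$, and by (Y1) $z=w^\sigma(t,\delta)$ with $\sigma$ the sign of $t$. By (W), $E_\xi$ is winged, with $c/2$ and the club $D'\setminus\alpha_0$.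

\medskip
\noindent\textbf{Case 2: $\kappa=\omega_1$.} By (P2) there is $\xi_1<\omega_1$ with
\begin{equation}\label{eq:tau}
\tau e_\xi=\tau\ \text{ on }Z\qquad(\xi\ge\xi_1).
\end{equation}

\emph{Step 1: for $\xi\ge\xi_1$ we have $\mu^\pm_\xi(\omega_1)=\omega_1$ and $e_\xi(u)=u$.} The two arcs $w^\sigma(J^\sigma\times\{\omega_1\})$ share the point $u$, so $\mu^-_\xi(\omega_1)=\mu^+_\xi(\omega_1)=:\nu$, and $e_\xi$ maps the arc $\{v(t):|t|\le c\}$ into level $\nu$. Suppose $\nu<\omega_1$. By \eqref{eq:tau} and (Y1), $e_\xi v(t)=w^-(t,\nu)$ for $-c\le t<0$ and $e_\xi v(t)=w^+(t,\nu)$ for $0<t\le c$. Letting $t\to0$ from both sides gives $a_\nu=e_\xi(u)=b_\nu$, contrary to (Y2). So $\nu=\omega_1$, and $e_\xi(u)$, having level $\omega_1$ and $\tau=0$, equals $u$ by (Y1). This is the argument of Example~\ref{ex:small}: the top arc cannot be lowered, because every lower slice is broken at $t=0$.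

\emph{Step 2: let $\xi\ge\xi_1$ and suppose that $N^\sigma_\xi=\{\alpha\in D:\mu^\sigma_\xi(\alpha)<\omega_1\}$ is uncountable. Then there is a club $D'\subseteq D$ with $w^\sigma(t,\delta)\in E_\xi$ for all $\delta\in D'$ and all $t\in J^\sigma\setminus\{0\}$.} By Step~1 and Lemma~\ref{lem:club}(b) there is a club $D'\subseteq D$ on which $\mu^\sigma_\xi(\delta)=\delta$. For $\delta\in D'$ and $t\in J^\sigma\setminus\{0\}$ the point $e_\xi w^\sigma(t,\delta)\in E_\xi$ has $\tau=t$ and level $\delta$, so it equals $w^\sigma(t,\delta)$ by (Y1).

\emph{Step 3: for each sign $\sigma$ there is $\xi_\sigma\ge\xi_1$ with $N^\sigma_{\xi_\sigma}$ uncountable.} Otherwise every idempotent pushes a tail of the wing onto the top arc. We find an index $\delta$ at which the earlier idempotents have pushed level $\delta$ to the top while $e_\delta$ has not; this contradicts (P3).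

Fix $\sigma$, put $p_\alpha=w^\sigma(0,\alpha)$ for $\alpha\in D$, and suppose that $N^\sigma_\xi$ is countable for all $\xi\ge\xi_1$. For such $\xi$ choose $\alpha(\xi)<\omega_1$ above all elements of $N^\sigma_\xi$. For $\alpha\in D$ with $\alpha\ge\alpha(\xi)$, the point $e_\xi(p_\alpha)$ has level $\omega_1$ and $\tau=0$, so
\begin{equation}\label{eq:collapse}
e_\xi(p_\alpha)=u\qquad(\xi\ge\xi_1,\ \alpha\in D,\ \alpha\ge\alpha(\xi)).
\end{equation}
On the other hand, for each $\alpha\in D$, (P2) gives $\xi(\alpha)<\omega_1$ with $e_\eta^{-1}(U_\alpha)=U_\alpha$ for $\eta\ge\xi(\alpha)$, and then $\mu^\sigma_\eta(\alpha)\le\alpha$ by \eqref{eq:level}. By (O2) there is a limit ordinal $\delta>\xi_1$ such that $\sup(D\cap\delta)=\delta$, $\xi(\alpha)<\delta$ for $\alpha\in D\cap\delta$, and $\alpha(\xi)<\delta$ for $\xi_1\le\xi<\delta$. Then $\delta\in D$. We use $\delta$ both as a level and as an index. For $\alpha\in D\cap\delta$ we have $\mu^\sigma_\delta(\alpha)\le\alpha<\delta$, so $\mu^\sigma_\delta(\delta)\le\delta$ by continuity. Thus $q=e_\delta(p_\delta)\in E_\delta$ has level at most $\delta$,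 and $q\ne u$. By Step~1, $u\in E_\delta$. For $\xi_1\le\xi<\delta$, (P1), \eqref{eq:collapse} and Step~1 give
\[
e_\xi(q)=e_\xi e_\delta(p_\delta)=e_\xi(p_\delta)=u=e_\xi(u),
\]
which contradicts (P3).

\emph{Conclusion.} Let $\xi=\max(\xi_-,\xi_+)$, and let $D'_-$, $D'_+$ be the clubs given by Step~2 for $\xi_-$ and $\xi_+$. Since $E_{\xi_\pm}\subseteq E_\xi$, the criterion (W) shows that $E_\xi$ is winged, with $c$ and $D'_-\cap D'_+$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The class of spaces not homeomorphic to a winged set contains the metrizable spaces and, by Proposition~\ref{prop:main}, is closed under limits of retractive sequences. So it contains $\mathcal R$; that is, no winged set belongs to $\mathcal R$. In particular $Y\notin\mathcal R$. The remaining claims are Proposition~\ref{prop:X}.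
\end{proof}

\begin{remark}
A single wing $w^\sigma(I^\sigma\times[0,\omega_1])\cong[0,1]\times[0,\omega_1]$ lies in $\mathcal R_1$, as noted after Lemma~\ref{lem:tower}. The union of the two full wings is a winged set, so it is not in $\mathcal R$; by (Y2) it consists of two copies of $[0,1]\times[0,\omega_1]$ glued at the point $(0,\omega_1)$. The proof of Proposition~\ref{prop:main} never enters the cubes of Figure~\ref{fig:Y}; they come from the vertical segment of $S$, which matches the values left free by the relations $S_k$ in Section~\ref{sec:X}. Note also that merely containing a copy of the wings is no obstruction, since $X\in\mathcal R$ contains a copy of $Y$. The proof needs $Z\subseteq Y$, through (Y1).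
\end{remark}

\section{Counterexamples of larger weight}\label{sec:weights}

To raise the weight we add a cube as a disjoint summand. We must check that this keeps $X$ inside $\mathcal R$ and $Y$ outside.

\begin{lemma}\label{lem:clopen}
Every clopen subset of a member of $\mathcal R$ is in $\mathcal R$.
\end{lemma}

\begin{proof}
The class of spaces all of whose clopen subsets are in $\mathcal R$ contains the metrizable spaces. Let $Z$ be the limit of a retractive sequence of regular length $\kappa$ with all $Z_\xi$ in this class, and let $A\subseteq Z$ be clopen. By (P2), $A=e_\xi^{-1}(A)=\pi_\xi^{-1}(A_\xi)$ for some $\xi$, where $A_\xi=s_\xi^{-1}(A)$ is clopen in $Z_\xi$. For $\xi\le\eta<\kappa$ let $A_\eta=(r^\eta_\xi)^{-1}(A_\xi)$; it is clopen in $Z_\eta$, so $A_\eta\in\mathcal R$. For $\xi\le\zeta\le\eta$ we have $A_\eta=(r^\eta_\zeta)^{-1}(A_\zeta)$ and $A=\pi_\zeta^{-1}(A_\zeta)$. Hence the bonding maps restrict to the sets $A_\eta$; a point of $Z_\gamma$ (for limit $\gamma>\xi$) or of $Z$ lies in $A_\gamma$ or $A$ exactly when its thread runs through the sets $A_\zeta$, so the restricted sequence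 is continuous with limit $A$; and a right inverse of $r^\eta_\zeta$ maps $A_\zeta$ into $A_\eta$, so the restricted bonding maps are retractions. Thus $A\in\mathcal R$. By the induction principle the class contains $\mathcal R$.
\end{proof}

\begin{lemma}\label{lem:sum}
If $(A_\xi)_{\xi<\delta}$ and $(B_\xi)_{\xi<\delta}$ are retractive sequences with limits $A$ and $B$, then the disjoint sums $A_\xi\sqcup B_\xi$ form a retractive sequence with limit $A\sqcup B$.
\end{lemma}

\begin{proof}
Take the sums of the bonding maps and the sums of their right inverses. A thread of the sums has all its terms in the spaces $A_\xi$ or all its terms in the spaces $B_\xi$. So the canonical map from $A\sqcup B$, or from $A_\gamma\sqcup B_\gamma$ at a limit stage $\gamma$, to the space of threads is a bijection.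
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
First we show by induction on the infinite cardinal $\kappa$ that $M\sqcup I^\kappa\in\mathcal R$ for every metrizable $M$. The cubes $I^\xi$, $\xi<\kappa$, with the coordinate projections form a retractive sequence with limit $I^\kappa$: right inverses extend a point by zeros, and a thread is the family of restrictions of a unique point. By Lemma~\ref{lem:sum}, with the constant sequence $M$, the space $M\sqcup I^\kappa$ is the limit of the retractive sequence $(M\sqcup I^\xi)_{\xi<\kappa}$. Each term is metrizable or homeomorphic to $M\sqcup I^{|\xi|}$ with $|\xi|<\kappa$ infinite, so it is in $\mathcal R$.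

Let $\kappa\ge\aleph_1$. We apply Lemma~\ref{lem:sum} twice, with the constant sequence $I^\kappa$ and the sequences of Proposition~\ref{prop:X}. The space $X_n\sqcup I^\kappa$ is the limit of the spaces $T_\delta(K_n)\sqcup I^\kappa\in\mathcal R$, $\delta<\omega_1$, so it is in $\mathcal R$; and $X\sqcup I^\kappa$ is the limit of the spaces $X_n\sqcup I^\kappa$, so it is in $\mathcal R$. The retraction $X\to Y$ together with the identity of $I^\kappa$ is a retraction of $X\sqcup I^\kappa$ onto $Y\sqcup I^\kappa$. Both spaces have weight $\kappa$, since $I^\kappa$ has weight $\kappa$ and $X$, $Y$ have weight $\aleph_1\le\kappa$. Finally $Y\sqcup I^\kappa\notin\mathcal R$ by Lemma~\ref{lem:clopen}, because its clopen subset $Y$ is not in $\mathcal R$.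
\end{proof}

\begin{thebibliography}{1}

\bibitem{Kubis}
Wieslaw Kubis, \emph{Compact spaces generated by retractions}, arXiv:math/0511567 (2005).

\end{thebibliography}
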